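\title{Algebras of the idempotent measure monad are max-plus convex compacta}

\begin{abstract}
An algebra of the idempotent measure monad is a compact Hausdorff space with an abstract max-plus barycenter map. We prove that every such algebra is isomorphic to a compact max-plus convex subset of a power $\mathbb R^T$ with its idempotent barycenter map. The proof constructs enough continuous max-plus affine functions in two stages. A Urysohn-type argument gives functions that preserve the join, and each of these is then straightened into an affine function by measuring a passage time along max-plus segments. We also bound the cardinality of $T$, determine when the embedding can be taken into $[0,a]^T$, and describe the algebras by a short list of axioms on one continuous operation.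
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A \emph{compactum} is a compact Hausdorff space. For a compactum $X$, let $C(X)$ be the space of continuous real functions on $X$, let $\|\varphi\|=\max_X|\varphi|$, and let $c_X$ be the constant function with value $c\in\mathbb R$. The symbol $\vee$ applied to numbers, functions or vectors means the maximum, taken pointwise or coordinatewise. The interval $[-\infty,0]$ carries the order topology; it is a compactum homeomorphic to $[0,1]$, and $\alpha+(-\infty)=-\infty$.

\subsection*{Idempotent measures}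
In max-plus arithmetic the maximum plays the role of the sum and the sum plays the role of the product; the neutral elements are $-\infty$ and $0$. Integration against a probability measure is a functional on $C(X)$ that fixes constants and respects sums and scalar multiples. The max-plus translation reads as follows. An \emph{idempotent measure} on $X$ is a functional $\nu\colon C(X)\to\mathbb R$ such that, for all $c\in\mathbb R$ and $\varphi,\psi\in C(X)$,
\begin{itemize}
\item[(I1)] $\nu(c_X)=c$;
\item[(I2)] $\nu(c_X+\varphi)=c+\nu(\varphi)$;
\item[(I3)] $\nu(\varphi\vee\psi)=\nu(\varphi)\vee\nu(\psi)$.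
\end{itemize}
The set $IX$ of idempotent measures carries the topology of pointwise convergence, as a subspace of $\mathbb R^{C(X)}$. If $\varphi\le\psi$, then $\varphi\vee\psi=\psi$, so (I3) makes every $\nu\in IX$ monotone, and then (I1) gives $|\nu(\varphi)|\le\|\varphi\|$. Conditions (I1)--(I3) are closed, so $IX$ is a closed subset of $\prod_\varphi[-\|\varphi\|,\|\varphi\|]$ and hence a compactum.

The point mass at $x\in X$ is $\delta_x(\varphi)=\varphi(x)$. If $\nu_1,\dots,\nu_n\in IX$ and $\alpha_1,\dots,\alpha_n\in[-\infty,0]$ with $\max_i\alpha_i=0$, then the \emph{combination}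
\[
\bigvee_{i}(\alpha_i+\nu_i)\colon\quad \varphi\mapsto\max_i\bigl(\alpha_i+\nu_i(\varphi)\bigr),
\]
in which terms with $\alpha_i=-\infty$ are omitted, satisfies (I1)--(I3); the normalization $\max_i\alpha_i=0$ is what (I1) needs. This is the analog of a convex combination $\sum_i\lambda_i\nu_i$ with $\sum_i\lambda_i=1$. Combinations of point masses are called \emph{finitely supported}.

A continuous map $f\colon X\to Y$ induces $If\colon IX\to IY$ by $If(\nu)(\psi)=\nu(\psi\circ f)$. The \emph{unit} $\eta X\colon X\to IX$ is $\eta X(x)=\delta_x$. The \emph{multiplication} $\mu X\colon I^2X\to IX$ is $\mu X(M)(\varphi)=M(\bar\varphi)$, where $\bar\varphi\in C(IX)$ is the evaluation $\bar\varphi(\nu)=\nu(\varphi)$; it takes values in $IX$ because $\varphi\mapsto\bar\varphi$ preserves constants, addition of constants and $\vee$. All three maps are continuous, since each coordinate of the image is an evaluation. The triple $\mathbb I=(I,\eta,\mu)$ is Zarichnyi's idempotent measure monad on the category of compacta and continuous maps. We use the identities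
\begin{equation}\label{eq:natural}
I(g\circ f)=Ig\circ If,\qquad If\circ\eta X=\eta Y\circ f,\qquad If\circ\mu X=\mu Y\circ I^2f .
\end{equation}
The first two are immediate, and the third holds because $\overline{\psi\circ f}=\bar\psi\circ If$. Also $If\bigl(\bigvee_i(\alpha_i+\delta_{x_i})\bigr)=\bigvee_i(\alpha_i+\delta_{f(x_i)})$.

\subsection*{Algebras and barycenters}
An \emph{$\mathbb I$-algebra} is a pair $(X,\xi)$ of a compactum $X$ and a continuous map $\xi\colon IX\to X$ with
\[
\xi\circ\eta X=\mathrm{id}_X\qquad\text{and}\qquad \xi\circ\mu X=\xi\circ I\xi .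
\]
One should read $\xi(\nu)$ as a barycenter of $\nu$. The first law says that the barycenter of $\delta_x$ is $x$. The second says that barycenters may be computed in stages: to find the barycenter of a mixture of measures, one may first replace each measure by the point mass at its own barycenter. A continuous map $f\colon X\to Y$ between algebras $(X,\xi)$ and $(Y,\xi')$ is a \emph{morphism} if $\xi'\circ If=f\circ\xi$, and an \emph{isomorphism} if it has an inverse that is also a morphism.

Concrete examples come from max-plus convexity. Let $T$ be a set. For $a\in\mathbb R^T$ and a real $\alpha$, let $\alpha+a$ be the vector obtained by adding $\alpha$ to every coordinate. A set $A\subset\mathbb R^T$ is \emph{max-plus convex} if $(\alpha+a)\vee b\in A$ for all $a,b\in A$ and $\alpha\in[-\infty,0]$, where the expression means $b$ for $\alpha=-\infty$. A \emph{max-plus convex compactum} is a compact max-plus convex subset $K$ of some $\mathbb R^T$. With $f_t=\mathrm{pr}_t|_K$ for $t\in T$, the \emph{idempotent barycenter} of $\nu\in IK$ is the point $\beta_K(\nu)\in\mathbb R^T$ with coordinates $\mathrm{pr}_t(\beta_K(\nu))=\nu(f_t)$.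 It is known that $\beta_K$ maps $IK$ continuously into $K$ and that $(K,\beta_K)$ is an $\mathbb I$-algebra; the short verification is recalled in Proposition~\ref{prop:bary}.

\subsection*{The question}
The following problem is taken from \cite{Radul}: \emph{is every $\mathbb I$-algebra $(X,\xi)$ isomorphic to $(K,\beta_K)$ for some max-plus convex compactum $K$?}

There is one large class for which the answer is visibly yes. The space $IX$ is itself a max-plus convex compactum in $\mathbb R^{C(X)}$, its coordinate functions are the $\bar\varphi$, and so $\beta_{IX}=\mu X$. Moreover, the two laws of an algebra say exactly that $\xi$ is a morphism from $(IX,\mu X)$ to $(X,\xi)$ with right inverse $\eta X$. Thus every algebra is the image of a max-plus convex compactum under a surjective morphism, which suggests a positive answer. What is not visible is whether coordinates survive in the image. If $e\colon X\to K$ is an isomorphism, each function $F=f_t\circ e$ satisfies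
\begin{equation}\label{eq:commute}
F(\xi(\nu))=\nu(F)\qquad(\nu\in IX),
\end{equation}
because $f_t(e(\xi(\nu)))=f_t(\beta_K(Ie(\nu)))=\nu(f_t\circ e)$, and these functions separate the points of $X$. The axioms of an algebra offer no solutions of \eqref{eq:commute} at first sight other than the constants. The whole problem is to construct enough of them.

\begin{theorem}\label{thm:main}
Every $\mathbb I$-algebra $(X,\xi)$ is isomorphic to $(K,\beta_K)$ for some max-plus convex compactum $K\subset\mathbb R^T$.
\end{theorem}

The proof uses only general topology. Theorem~\ref{thm:size} bounds the cardinality of $T$ and decides when $K$ can be placed in $[0,a]^T$. Theorem~\ref{thm:class} describes algebra structures by axioms on a single operation and identifies the category of $\mathbb I$-algebras with that of max-plus convex compacta.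

\subsection*{The idea, on an interval}
Let $K=[0,b]\subset\mathbb R$ with $b>0$. Evaluating \eqref{eq:commute} at $\nu=\delta_z\vee(\alpha+\delta_w)$ gives
\begin{equation}\label{eq:affint}
F\bigl(z\vee(\alpha+w)\bigr)=F(z)\vee\bigl(\alpha+F(w)\bigr).
\end{equation}
For $\alpha=0$ this only says that $F$ is non-decreasing, and there are many such functions. The full condition is rigid: taking $z=0$, $w=b$, $\alpha=u-b$ gives $F(u)=c\vee(u+d)$ with $c=F(0)$ and $d=F(b)-b$. Conversely, each function $u\mapsto c\vee(u+d)$ satisfies \eqref{eq:affint}, since both sides equal $c\vee(z+d)\vee(\alpha+w+d)$. So a solution is constant or has slope exactly one where it grows, and a soft construction such as the proof of Urysohn's lemma has no control over slopes.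

Suppose, however, that we are handed an arbitrary continuous non-decreasing $h\colon[0,b]\to[0,1]$ with $h(0)=0$ and $h(b)=1$. Let a point $z$ slide down to $0$ along the path $\tau\mapsto 0\vee(-\tau+z)$, $\tau\ge0$, and record the first time $F_0(z)$ at which $h\le\frac12$. With $q=\max\{u:h(u)\le\frac12\}<b$, the condition $h(0\vee(z-\tau))\le\frac12$ means $z-\tau\le q$, so
\[
F_0(z)=0\vee(z-q).
\]
This function satisfies \eqref{eq:affint}, and $F_0(0)=0<F_0(b)$. The shape of $h$ has disappeared, and the time parameter has supplied the unit of length. The definition of $F_0$ uses only $h$ and the operation $z\vee(\alpha+w)$, and this operation has a counterpart in every algebra (Section~\ref{sec:segment}). Two things remain. One must find functions $h$ that preserve $\vee$ in an abstract algebra (Section~\ref{sec:join}), and one must repair $F_0$, which in general is discontinuous (Section~\ref{sec:affine}).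

\medskip
All constant functions on $\emptyset$ coincide, so (I1) forces $I\emptyset=\emptyset$, and the empty algebra is $(K,\beta_K)$ with $K=\emptyset$. From now on compacta are nonempty unless the contrary is said.

\section{Finitely supported measures}\label{sec:finite}

Two facts let us pass between measures and finite combinations: combinations depend continuously on their data, including the weight $-\infty$, and finitely supported measures are dense.

\begin{lemma}\label{lem:cont}
The map $(\nu_1,\alpha,\nu_2)\mapsto\nu_1\vee(\alpha+\nu_2)$ from $IX\times[-\infty,0]\times IX$ to $IX$ is continuous.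
\end{lemma}

\begin{proof}
Fix $\varphi\in C(X)$. The number $\nu_1(\varphi)\vee(\alpha+\nu_2(\varphi))$ is jointly continuous where $\alpha>-\infty$. Since $|\nu_i(\varphi)|\le\|\varphi\|$, it equals $\nu_1(\varphi)$ on the open set where $\alpha<-2\|\varphi\|$, which contains all triples with $\alpha=-\infty$.
\end{proof}

\begin{lemma}\label{lem:dense}
For $\nu\in IX$ and $\varphi_1,\dots,\varphi_n\in C(X)$ there is a finitely supported $\nu'\in IX$ with $\nu'(\varphi_j)=\nu(\varphi_j)$ for all $j$. Hence finitely supported measures are dense in $IX$.
\end{lemma}

\begin{proof}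
Add the function $\varphi_0=0_X$, which will take care of the normalization, and put $b_j=\nu(\varphi_j)$ for $0\le j\le n$, so $b_0=0$. A term $\alpha+\delta_x$ is compatible with the prescribed values if $\alpha+\varphi_j(x)\le b_j$ for all $j$. The largest such weight is
\[
\alpha(x)=\min_{0\le j\le n}\bigl(b_j-\varphi_j(x)\bigr)\le b_0-\varphi_0(x)=0 .
\]
We claim that for each $j$ there is $x_j\in X$ with $\alpha(x_j)+\varphi_j(x_j)=b_j$. If $n=0$, any point serves. Let $n\ge1$ and suppose the claim fails for $j$. Then the minimum defining $\alpha(x)$ is never attained at the index $j$, that is, $\varphi_j-b_j<\bigvee_{i\ne j}(\varphi_i-b_i)$ everywhere on $X$. By compactness, $\varphi_j-b_j+\varepsilon\le\bigvee_{i\ne j}(\varphi_i-b_i)$ for some $\varepsilon>0$. Applying the monotone functional $\nu$ and using (I2) and (I3) gives $\varepsilon\le0$, a contradiction.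

Put $\nu'=\bigvee_{j=0}^n(\alpha(x_j)+\delta_{x_j})$. The weights are at most $0$ and $\alpha(x_0)=0$, so $\nu'\in IX$. For each $k$, every term $\alpha(x_j)+\varphi_k(x_j)$ is at most $b_k$, and the term $j=k$ equals $b_k$. So $\nu'(\varphi_k)=b_k$. Density follows because a basic neighborhood of $\nu$ restricts the values on finitely many functions.
\end{proof}

\begin{proposition}\label{prop:bary}
Let $K\subset\mathbb R^T$ be a max-plus convex compactum. Then $\beta_K$ maps $IK$ continuously into $K$, the pair $(K,\beta_K)$ is an $\mathbb I$-algebra, and
\begin{equation}\label{eq:baryfinite}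
\beta_K\Bigl(\bigvee_i(\alpha_i+\delta_{a_i})\Bigr)=\bigvee_i(\alpha_i+a_i).
\end{equation}
\end{proposition}

\begin{proof}
The coordinates of $\beta_K$ are the continuous functions $\overline{f_t}$, and \eqref{eq:baryfinite} holds in each coordinate by definition. Order the terms so that $\alpha_1=0$. Then the right side of \eqref{eq:baryfinite} is obtained from $a_1$ by repeated use of $b\mapsto(\alpha_i+a_i)\vee b$, so it lies in $K$. Since $K$ is closed in $\mathbb R^T$, Lemma~\ref{lem:dense} gives $\beta_K(IK)\subset K$. The unit law is \eqref{eq:baryfinite} with one term. For $M\in I^2K$, the identity $f_t\circ\beta_K=\overline{f_t}$ gives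
\[
f_t\bigl(\beta_K(\mu K(M))\bigr)=M(\overline{f_t})=M(f_t\circ\beta_K)=f_t\bigl(\beta_K(I\beta_K(M))\bigr).\qedhere
\]
\end{proof}

\section{The segment operation of an algebra}\label{sec:segment}

The law $\xi\circ\mu X=\xi\circ I\xi$ lives on $I^2X$. We use it only on finitely supported elements of $I^2X$, where it takes the following form.

\begin{lemma}\label{lem:stages}
Let $(X,\xi)$ be an $\mathbb I$-algebra, $\nu_i\in IX$ and $\alpha_i\in[-\infty,0]$ for $1\le i\le n$, with $\max_i\alpha_i=0$. Then
\[
\xi\Bigl(\bigvee_i(\alpha_i+\nu_i)\Bigr)=\xi\Bigl(\bigvee_i(\alpha_i+\delta_{\xi(\nu_i)})\Bigr).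
\]
\end{lemma}

\begin{proof}
Let $M=\bigvee_i(\alpha_i+\delta_{\nu_i})\in I^2X$. Then $\mu X(M)(\varphi)=M(\bar\varphi)=\max_i(\alpha_i+\nu_i(\varphi))$, so $\mu X(M)=\bigvee_i(\alpha_i+\nu_i)$, while $I\xi(M)=\bigvee_i(\alpha_i+\delta_{\xi(\nu_i)})$. Apply $\xi\circ\mu X=\xi\circ I\xi$.
\end{proof}

Since $\xi(\delta_z)=z$, terms that are already point masses are left unchanged by the lemma. For an algebra $(X,\xi)$ define
\begin{equation}\label{eq:oplus}
x\oplus_\alpha y=\xi\bigl(\delta_x\vee(\alpha+\delta_y)\bigr),\qquad x,y\in X,\ \alpha\in[-\infty,0].
\end{equation}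
By \eqref{eq:baryfinite}, in $(K,\beta_K)$ this is $a\oplus_\alpha b=a\vee(\alpha+b)$. We isolate the properties of \eqref{eq:oplus} that the construction of affine functions needs.

\begin{definition}\label{def:segment}
A \emph{segment operation} on a compactum $X$ is a continuous map $X\times[-\infty,0]\times X\to X$, $(x,\alpha,y)\mapsto x\oplus_\alpha y$, such that, with $x\vee y:=x\oplus_0y$, for all points of $X$ and all $\alpha,\gamma\in[-\infty,0]$:
\begin{itemize}
\item[(A1)] $\vee$ is commutative, associative and idempotent;
\item[(A2)] $x\oplus_{-\infty}y=x$;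
\item[(A3)] $y\oplus_\gamma(z\oplus_\alpha w)=(y\oplus_\gamma z)\vee(y\oplus_{\gamma+\alpha}w)$;
\item[(A4)] $y\oplus_\alpha y=y$.
\end{itemize}
A function $h\colon X\to\mathbb R$ is a \emph{$\vee$-homomorphism} if $h(u\vee w)=h(u)\vee h(w)$ for all $u,w$. A function $F\colon X\to\mathbb R$ is \emph{affine} if $F(z\oplus_\alpha w)=F(z)\vee(\alpha+F(w))$ for all $z,w\in X$ and $\alpha\in[-\infty,0]$.
\end{definition}

The map $\alpha\mapsto x\oplus_\alpha y$ is a path from $x$ to $x\vee y$, which explains the name. In particular $X$ is path connected.

\begin{proposition}\label{prop:segment}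
For every $\mathbb I$-algebra, \eqref{eq:oplus} is a segment operation.
\end{proposition}

\begin{proof}
Continuity follows from Lemma~\ref{lem:cont} and the continuity of $\eta X$ and $\xi$. Commutativity of $\vee$ holds because $\delta_x\vee\delta_y=\delta_y\vee\delta_x$. Properties (A2) and (A4), and idempotence, hold because $\delta_x\vee(-\infty+\delta_y)=\delta_x$ and $\delta_y\vee(\alpha+\delta_y)=\delta_y$. Lemma~\ref{lem:stages} with $\nu_1=\delta_x\vee\delta_y$ and $\nu_2=\delta_z$ gives $(x\vee y)\vee z=\xi(\delta_x\vee\delta_y\vee\delta_z)$; the right side is symmetric in $x,y,z$, so it also equals $(y\vee z)\vee x=x\vee(y\vee z)$. For (A3) let $\kappa=\delta_y\vee(\gamma+\delta_z)\vee(\gamma+\alpha+\delta_w)$. Writing $\kappa=\delta_y\vee(\gamma+\nu)$ with $\nu=\delta_z\vee(\alpha+\delta_w)$, Lemma~\ref{lem:stages} gives $\xi(\kappa)=y\oplus_\gamma(z\oplus_\alpha w)$. Writing $\kappa=\nu_1\vee\nu_2$ with $\nu_1=\delta_y\vee(\gamma+\delta_z)$ and $\nu_2=\delta_y\vee(\gamma+\alpha+\delta_w)$, it gives $\xi(\kappa)=\xi(\nu_1)\vee\xi(\nu_2)$, the right side of (A3).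
\end{proof}

Given a segment operation, write $x\le y$ if $x\vee y=y$, and let ${\downarrow}v=\{u\in X:u\le v\}$. In $(K,\beta_K)$ this is the coordinatewise order.

\begin{lemma}\label{lem:order}
Let $\oplus$ be a segment operation on $X$. Then $\le$ is a partial order, closed in $X\times X$, in which $x\vee y$ is the least upper bound of $x$ and $y$. Each ${\downarrow}v$ is closed, and $u\vee w\in{\downarrow}v$ if and only if $u,w\in{\downarrow}v$. Every $\vee$-homomorphism is monotone. Finally,
\begin{itemize}
\item[(A5)] $y\oplus_{\alpha'}z\le y\oplus_\gamma z$ whenever $\alpha'\le\gamma$.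
\end{itemize}
\end{lemma}

\begin{proof}
Reflexivity is idempotence and antisymmetry is commutativity. If $x\le y\le z$, then $x\vee z=x\vee(y\vee z)=(x\vee y)\vee z=z$. We have $x\vee(x\vee y)=x\vee y$, and symmetrically for $y$; if $x,y\le b$, then $(x\vee y)\vee b=x\vee b=b$. The relation $\le$ is the preimage of the diagonal under $(x,y)\mapsto(x\vee y,y)$, so it is closed, and so are its sections ${\downarrow}v$. The statement on $u\vee w$ restates the least upper bound property. If $u\le w$, then $h(w)=h(u)\vee h(w)\ge h(u)$ for a $\vee$-homomorphism $h$. For (A5) we may assume $\gamma>-\infty$ and write $\alpha'=\gamma+\alpha$ with $\alpha\in[-\infty,0]$. Taking $w=z$ in (A3) and using (A4) on the left gives $y\oplus_\gamma z=(y\oplus_\gamma z)\vee(y\oplus_{\alpha'}z)$.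
\end{proof}

Nothing is lost in passing from $\xi$ to $\oplus$.

\begin{lemma}\label{lem:morph}
Let $(X,\xi)$ and $(Y,\xi')$ be $\mathbb I$-algebras. A continuous map $f\colon X\to Y$ is a morphism if and only if $f(x\oplus_\alpha y)=f(x)\oplus_\alpha f(y)$ for all $x,y\in X$ and $\alpha\in[-\infty,0]$. In particular, two algebra structures on $X$ with the same segment operation coincide.
\end{lemma}

\begin{proof}
If $\xi'\circ If=f\circ\xi$, evaluate both sides at $\delta_x\vee(\alpha+\delta_y)$. For the converse, let $\nu=\bigvee_{i\le n}(\alpha_i+\delta_{x_i})$, ordered so that $\alpha_1=0$. For $n\ge2$ the partial combination $\nu'=\bigvee_{i<n}(\alpha_i+\delta_{x_i})$ is normalized and $\nu=\nu'\vee(\alpha_n+\delta_{x_n})$, so Lemma~\ref{lem:stages} gives $\xi(\nu)=\xi(\nu')\oplus_{\alpha_n}x_n$. By induction,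
\[
\xi(\nu)=\bigl(\cdots(x_1\oplus_{\alpha_2}x_2)\oplus_{\alpha_3}\cdots\bigr)\oplus_{\alpha_n}x_n .
\]
The same formula in $Y$ computes $\xi'(If(\nu))$ from the points $f(x_i)$. If $f$ preserves $\oplus$, then $f(\xi(\nu))=\xi'(If(\nu))$ for all finitely supported $\nu$, and for all $\nu$ by Lemma~\ref{lem:dense} and continuity. The last statement is the case $f=\mathrm{id}_X$.
\end{proof}

\begin{remark}
A compact interval $J\subset\mathbb R$ is max-plus convex and $\beta_J(\lambda)=\lambda(\mathrm{id}_J)$. A continuous $F\colon X\to J$ is therefore a morphism to $(J,\beta_J)$ exactly when \eqref{eq:commute} holds. By Lemma~\ref{lem:morph}, the continuous solutions of \eqref{eq:commute} are precisely the continuous affine functions.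
\end{remark}

\section{Join homomorphisms separate points}\label{sec:join}

An affine function is in particular a $\vee$-homomorphism, so these must separate points if Theorem~\ref{thm:main} is to hold. Throughout this section $(X,\xi)$ is an $\mathbb I$-algebra.

We imitate the proof of Urysohn's lemma, which builds a function from a chain of closed sets indexed by the dyadic rationals, each contained in the interior of the next. The function will preserve $\vee$ if the closed sets have the form ${\downarrow}v$. So we need sets ${\downarrow}v'$ that are small neighborhoods of a given ${\downarrow}v$. This is the difficulty. Continuity of the binary join controls joins of $n$ points of a small neighborhood for each fixed $n$, but the neighborhood may have to shrink as $n$ grows. The map $\xi$ controls all joins at once, because the supremum of a closed set is a barycenter. For a nonempty closed $A\subset X$ let $m_A(\varphi)=\max_A\varphi$. This functional satisfies (I1)--(I3). Put $\sigma(A)=\xi(m_A)$.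

\begin{lemma}\label{lem:sup}
The point $\sigma(A)$ is the least upper bound of $A$.
\end{lemma}

\begin{proof}
For $a\in A$ we have $m_A\vee\delta_a=m_A$, so Lemma~\ref{lem:stages} gives $\sigma(A)\vee a=\xi(m_A\vee\delta_a)=\sigma(A)$. Thus $\sigma(A)$ is an upper bound. Let $b$ be any upper bound. For a finite nonempty $E=\{a_1,\dots,a_n\}\subset A$ we have $m_E=\delta_{a_1}\vee\dots\vee\delta_{a_n}$, and the recursion in the proof of Lemma~\ref{lem:morph} gives $\xi(m_E)=a_1\vee\dots\vee a_n\in{\downarrow}b$. Direct the sets $E$ by inclusion. The net $(m_E)$ converges to $m_A$, since $m_E(\varphi)=m_A(\varphi)$ as soon as $E$ contains a point where $\varphi|_A$ is maximal. As $\xi$ is continuous and ${\downarrow}b$ is closed, $\sigma(A)=\lim\xi(m_E)\in{\downarrow}b$.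
\end{proof}

\begin{lemma}\label{lem:interp}
If $U\subset X$ is open and ${\downarrow}v\subset U$, there is $v'\in X$ with ${\downarrow}v\subset\operatorname{int}{\downarrow}v'$ and ${\downarrow}v'\subset U$.
\end{lemma}

\begin{proof}
Put $D={\downarrow}v$. The natural candidate is $v'=\sigma(W)$ for a small closed neighborhood $W$ of $D$, that is, a closed set with $D\subset\operatorname{int}W$. Indeed $W\subset{\downarrow}\sigma(W)$ by Lemma~\ref{lem:sup}, so $D\subset\operatorname{int}W\subset\operatorname{int}{\downarrow}\sigma(W)$ for every such $W$. It remains to choose $W$ with ${\downarrow}\sigma(W)\subset U$.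

Direct the closed neighborhoods of $D$ by reverse inclusion. Given $\varphi\in C(X)$ and $\varepsilon>0$, normality of $X$ provides a closed neighborhood $W_0$ of $D$ inside the open set $\{\varphi<m_D(\varphi)+\varepsilon\}$, and $m_D(\varphi)\le m_W(\varphi)<m_D(\varphi)+\varepsilon$ for all $W\subset W_0$. Hence $m_W\to m_D$, and by continuity of $\xi$ we get $\sigma(W)\to\sigma(D)$. Since $v$ is the largest element of $D$, Lemma~\ref{lem:sup} gives $\sigma(D)=v$.

The set $N=\{u\in X:{\downarrow}u\subset U\}$ contains $v$. Its complement is the image of the compact set $\{(w,u):w\le u,\ w\notin U\}$ under the second projection, so $N$ is open. Therefore $\sigma(W)\in N$ for some $W$.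
\end{proof}

\begin{proposition}\label{prop:join}
If $x\not\le y$ in $X$, there is a continuous $\vee$-homomorphism $h\colon X\to[0,1]$ with $h(y)=0$ and $h(x)=1$.
\end{proposition}

\begin{proof}
Let $v_0=y$. Since ${\downarrow}y\subset X\setminus\{x\}$, Lemma~\ref{lem:interp} gives $v_1$ with ${\downarrow}v_0\subset\operatorname{int}{\downarrow}v_1$ and $x\notin{\downarrow}v_1$. Suppose $v_r$ is defined for $r\in2^{-n}\mathbb Z\cap[0,1]$ with
\begin{equation}\label{eq:chain}
{\downarrow}v_r\subset\operatorname{int}{\downarrow}v_s\qquad\text{for } r<s .
\end{equation}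
For neighbors $r<s$ in this set apply Lemma~\ref{lem:interp} to $v_r$ and $U=\operatorname{int}{\downarrow}v_s$, and call the result $v_{(r+s)/2}$. Then \eqref{eq:chain} holds at level $n+1$, and so for all dyadic $r<s$ in $[0,1]$. Put $h(u)=\inf\{r:u\le v_r\}$, with $\inf\emptyset=1$; here and below $r$ runs over the dyadic rationals in $[0,1]$.

For $c\le1$, $h(u)<c$ means that $u\le v_r$ for some $r<c$. Between such an $r$ and $c$ there is another dyadic rational, so \eqref{eq:chain} gives $\{h<c\}=\bigcup_{r<c}\operatorname{int}{\downarrow}v_r$, which is open. For $0\le c<1$ we have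
\begin{equation}\label{eq:sublevel}
\{h\le c\}=\bigcap_{r>c}{\downarrow}v_r .
\end{equation}
Indeed, if $h(u)\le c<r$, then $u\le v_{r'}$ for some $r'<r$, and $v_{r'}\le v_r$ by \eqref{eq:chain}; conversely, if $u\le v_r$ for all $r>c$, then $h(u)\le\inf\{r:r>c\}=c$. So $\{h\le c\}$ is closed, and $h$ is continuous. By \eqref{eq:sublevel} and Lemma~\ref{lem:order}, for $0\le c<1$ we have $h(u\vee w)\le c$ if and only if $h(u)\le c$ and $h(w)\le c$. Two numbers in $[0,1]$ with the same upper bounds in $[0,1)$ are equal, so $h(u\vee w)=h(u)\vee h(w)$. Finally $h(y)=0$ because $y\le v_0$, and $h(x)=1$ because $x\notin{\downarrow}v_1\supset{\downarrow}v_r$ for all $r$.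
\end{proof}

\section{From join homomorphisms to affine functions}\label{sec:affine}

This section needs only the segment operation. Fix a segment operation $\oplus$ on a compactum $X$, points $x,y\in X$, and a continuous $\vee$-homomorphism $h\colon X\to[0,1]$ with $h(y)=0$ and $h(x)=1$. As on the interval, we let a point $z$ recede along the path $\tau\mapsto y\oplus_{-\tau}z$, which runs from $y\vee z$ toward $y$, and observe $h$. The \emph{profile} of $z$ is
\[
p_z(\tau)=h(y\oplus_{-\tau}z),\qquad \tau\in[0,\infty).
\]

\begin{lemma}\label{lem:profile}
The function $(\tau,z)\mapsto p_z(\tau)$ is continuous, and: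
\begin{itemize}
\item[(P1)] each $p_z$ is non-increasing;
\item[(P2)] $p_{z\oplus_{-\beta}w}(\tau)=p_z(\tau)\vee p_w(\tau+\beta)$ for $z,w\in X$ and $\beta,\tau\in[0,\infty)$;
\item[(P3)] $p_y\equiv0$ and $p_x(0)=1$;
\item[(P4)] there is $a\in(0,\infty)$ such that $p_z(\tau)<\frac13$ for all $z\in X$ and $\tau\ge a$.
\end{itemize}
\end{lemma}

\begin{proof}
Continuity is inherited from $\oplus$ and $h$. Property (P1) follows from (A5) and the monotonicity of $h$. For (P2) apply $h$ to (A3) with $\gamma=-\tau$ and $\alpha=-\beta$. For (P3), (A4) gives $p_y(\tau)=h(y)=0$, and $p_x(0)=h(y\vee x)=h(y)\vee h(x)=1$. For (P4), the set $\{(z,\alpha):h(y\oplus_\alpha z)<\frac13\}$ is open in $X\times[-\infty,0]$ and contains $X\times\{-\infty\}$ by (A2). Since $X$ is compact, the tube lemma shows that it contains $X\times[-\infty,-a]$ for some $a>0$.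
\end{proof}

Property (P2) converts the weight $-\beta$ into a translation of time by $\beta$, and this is the source of affinity. The first passage time $F_0(z)=\min\{\tau\ge0:p_z(\tau)\le\frac12\}$ is affine, because $p_{z\oplus_{-\beta}w}(t)\le\frac12$ holds exactly when $p_z(t)\le\frac12$ and $p_w(t+\beta)\le\frac12$. But a profile may be constant at the level $\frac12$ on an interval. An arbitrarily small increase of such a profile can move the first passage from the left end of the plateau toward the right end, and this does occur.

\begin{example}\label{ex:jump}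
Let $K=\{(s,r)\in[0,1]\times[0,1]^{\mathbb N}: r_n\le s\text{ for all }n\}$. It is compact, and max-plus convex because $(\alpha+r_n)\vee r_n'\le(\alpha+s)\vee s'$. Let $h_0\colon[0,1]\to[0,1]$ equal $2u$ on $[0,\frac14]$, $\frac12$ on $[\frac14,\frac34]$ and $2u-1$ on $[\frac34,1]$, let $h_n(u)=\min\{1,\,h_0(u)+\frac1n((u-\frac12)\vee0)\}$ for $n\ge1$, and put $h(s,r)=h_0(s)\vee\sup_nh_n(r_n)$. All $h_n$ are non-decreasing, so $h$ is a $\vee$-homomorphism. Since $h_n(r_n)\le h_0(s)+\frac1n$ on $K$, the finite maxima converge uniformly, so $h$ is continuous. For $y=(0,0)$ and $x=(1,0)$ we have $h(y)=0$ and $h(x)=1$. Now $h(s,r)\le\frac12$ means $s\le\frac34$ and $r_n\le\frac12$ for all $n$, so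
\[
F_0(s,r)=0\vee\bigl(s-\tfrac34\bigr)\vee\sup_n\bigl(r_n-\tfrac12\bigr).
\]
Let $w_n\in K$ have $s=r_n=\frac34$ and all other coordinates $0$. Then $w_n\to w=(\frac34,0)$ and $F_0(w_n)=\frac14$, but $F_0(w)=0$.
\end{example}

The remedy is to replace the horizontal level by a slanted barrier and to ask for the least translation that puts the whole barrier above the profile (Figure~\ref{fig:barrier}). Translating a strictly decreasing barrier to the right raises it strictly over every point, so touching turns into strict clearance, and strict clearance is an open condition in $z$. The barrier must start below $p_x(0)=1$ in order to detect $x$. It may stop at the level $\frac13$ after time $a$, since by (P4) no profile reaches that level later.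

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=4]
\draw[->] (0,0)--(7.3,0) node[right]{$\tau$};
\draw[->] (0,0)--(0,1.02);
\draw[dotted] (0,0.3333) node[left]{$\frac13$}--(7,0.3333);
\draw[dotted] (0,0.5) node[left]{$\frac12$}--(1.2,0.5);
\draw[dotted] (0,0.6667) node[left]{$\frac23$}--(1,0.6667);
\draw[thick] (0,0.9)--(1.2,0.5)--(3,0.5)--(4,0.2)--(7,0.05);
\draw[very thick,dashed] (1,0.6667)--(5,0.3333);
\draw[dotted] (1,0) node[below]{$t$}--(1,0.6667);
\draw[dotted] (4,0) node[below]{$a$}--(4,0.2);
\draw[dotted] (5,0) node[below]{$t+a$}--(5,0.3333);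
\node[right] at (0.25,0.86){$p_z$};
\node[above right] at (2.6,0.53){$\rho(\tau-t)$};
\end{tikzpicture}
\caption{A non-increasing profile $p_z$ (solid) with a plateau at height $\frac12$, and the barrier of length $a$ descending from $\frac23$ to $\frac13$, translated by $t$ (dashed). The value $F(z)$ is the least $t\ge 0$ for which the barrier lies on or above the profile; this position is drawn. For any larger $t$ the barrier lies strictly above the profile.}
\label{fig:barrier}
\end{figure}

\begin{proposition}\label{prop:affine}
Let $\oplus$ be a segment operation on a compactum $X$, let $x,y\in X$, and let $h\colon X\to[0,1]$ be a continuous $\vee$-homomorphism with $h(y)=0$ and $h(x)=1$. For every $a\in(0,\infty)$ as in \textup{(P4)} there is a continuous affine function $F\colon X\to[0,a]$ with $F(y)=0<F(x)$.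
\end{proposition}

\begin{proof}
Let $\rho(s)=\frac23-\frac{s}{3a}$ for $s\in[0,a]$. It is strictly decreasing, with $\rho(0)=\frac23$ and $\rho(a)=\frac13$. Define
\[
g(t,z)=\max_{s\in[0,a]}\bigl(p_z(t+s)-\rho(s)\bigr),\qquad t\ge0,\ z\in X .
\]
A maximum of a jointly continuous function over a compact parameter space is continuous: $\{g>c\}$ is a union of open sets and $\{g<c\}$ is open by the tube lemma. By (P1), $g$ is non-increasing in $t$. By (P4), $p_z(a+s)<\frac13\le\rho(s)$, so $g(a,z)<0$. Hence $F(z)=\min\{t\ge0:g(t,z)\le0\}$ exists and lies in $[0,a]$, and for $t\ge0$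
\begin{equation}\label{eq:level}
F(z)\le t\iff g(t,z)\le0 .
\end{equation}

\emph{Continuity.} By \eqref{eq:level} the sets $\{F\le t\}$ are closed. To see that the sets $\{F<t\}$ are open, we first prove
\begin{equation}\label{eq:strict}
0\le t'<t''\ \text{ and }\ g(t',z)\le0\quad\Longrightarrow\quad g(t'',z)<0 .
\end{equation}
Let $\varepsilon=t''-t'$ and $s\in[0,a]$. If $s+\varepsilon\le a$, then $p_z(t''+s)=p_z(t'+(s+\varepsilon))\le\rho(s+\varepsilon)<\rho(s)$. If $s+\varepsilon>a$, then $t''+s>a$, and (P4) gives $p_z(t''+s)<\frac13\le\rho(s)$. The maximum defining $g(t'',z)$ is attained at some $s$, so it is negative. Now let $F(z)<t$ and choose $t''$ with $F(z)<t''<t$. By \eqref{eq:strict} with $t'=F(z)$ we have $g(t'',z)<0$. The same inequality holds on a neighborhood of $z$, and there $F\le t''<t$.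

\emph{Affinity.} For $\alpha=-\infty$ the identity is (A2). Let $\alpha=-\beta$ with $\beta\in[0,\infty)$. Subtracting $\rho(s)$ from (P2) at $\tau=t+s$ and maximizing over $s$ gives
\[
g(t,z\oplus_{-\beta}w)=g(t,z)\vee g(t+\beta,w).
\]
By \eqref{eq:level}, for $t\ge0$ the inequality $F(z\oplus_{-\beta}w)\le t$ holds if and only if $F(z)\le t$ and $F(w)\le t+\beta$, that is, if and only if $F(z)\vee(F(w)-\beta)\le t$. The numbers $F(z\oplus_{-\beta}w)$ and $F(z)\vee(F(w)-\beta)$ are nonnegative and have the same nonnegative upper bounds, so they are equal.

\emph{Separation.} By (P3), $g(0,y)=-\frac13<0$, so $F(y)=0$, and $g(0,x)\ge p_x(0)-\rho(0)=\frac13>0$, so $F(x)>0$.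
\end{proof}

\begin{remark}\label{rem:cont}
Continuity of $\oplus$ at $\alpha=-\infty$, which gives (P4), cannot be dropped. On $X=[0,1]$ put $x\oplus_\alpha y=\max\{x,y\}$ for $\alpha>-\infty$ and $x\oplus_{-\infty}y=x$. Then (A1), (A2) and (A4) hold, and both sides of (A3) equal $y$, $\max\{y,z\}$ or $\max\{y,z,w\}$ according as $\gamma=-\infty$, $\gamma>-\infty=\alpha$, or both are finite. The identity map is a $\vee$-homomorphism separating points. But an affine $F$ satisfies $F(\max\{z,w\})=F(z)\vee(\alpha+F(w))$ for all finite $\alpha$, and letting $\alpha\to-\infty$ with $w=1$ shows that $F$ is constant.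
\end{remark}

\section{The embedding, its size and its range}\label{sec:embed}

\begin{lemma}\label{lem:embed}
Let $\oplus$ be a segment operation on a compactum $X$, and let $T$ be a set of continuous affine functions on $X$ that separates points. Let $e\colon X\to\mathbb R^T$, $e(z)=(F(z))_{F\in T}$, and $K=e(X)$. Then $K$ is a max-plus convex compactum, $e\colon X\to K$ is a homeomorphism, and
\begin{equation}\label{eq:eaffine}
e(z\oplus_\alpha w)=e(z)\vee(\alpha+e(w)).
\end{equation}
If $\oplus$ is the segment operation of an algebra $(X,\xi)$, then $e$ is an isomorphism of $(X,\xi)$ onto $(K,\beta_K)$.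
\end{lemma}

\begin{proof}
The map $e$ is continuous and injective from a compact space to a Hausdorff space, so it is a homeomorphism onto the compact set $K$. Identity \eqref{eq:eaffine} is the affinity of each $F\in T$, and it shows that $K$ is max-plus convex. It also says that the bijection $e$, and hence $e^{-1}$, preserves segment operations. For algebras, both maps are morphisms by Lemma~\ref{lem:morph}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The empty algebra was treated in Section~\ref{sec:intro}. Let $X\ne\emptyset$ and let $T$ be the set of all continuous affine functions on $X$. Of two distinct points, one is not below the other, by antisymmetry; say $x\not\le y$. Proposition~\ref{prop:join} gives $h$, Lemma~\ref{lem:profile} gives $a$, and Proposition~\ref{prop:affine} gives $F\in T$ with $F(y)\ne F(x)$. So $T$ separates points, and Lemma~\ref{lem:embed} applies.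
\end{proof}

The set of all affine functions is wasteful, and the functions of Proposition~\ref{prop:affine} have ranges $[0,a]$ with $a$ depending on $y$ and $h$. It is natural to ask how many coordinates are needed and whether the ranges can be made uniform. Recall that the \emph{weight} $w(X)$ of a space $X$ is the least cardinality of a base of its topology, and that a compact metrizable space has a countable base.

\begin{theorem}\label{thm:size}
Let $(X,\xi)$ be an $\mathbb I$-algebra with segment operation $\oplus$.
\begin{enumerate}
\item If $X$ has infinite weight $w(X)$, one can take $|T|\le w(X)$ in Theorem~\ref{thm:main}. In particular, if $X$ is metrizable, one can take $T$ countable.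
\item Let $0<a<\infty$. Then $(X,\xi)$ is isomorphic to some $(K,\beta_K)$ with $K\subset[0,a]^T$ if and only if $y\oplus_{-a}z=y$ for all $y,z\in X$. In particular, no single bounded interval suffices for all algebras: $[0,b]$ embeds in this way in a power of $[0,a]$ only if $b\le a$.
\end{enumerate}
\end{theorem}

\begin{proof}
Both parts are trivial for $X=\emptyset$, so let $X\neq\emptyset$.

(1) Let $Z=(X\times X)\setminus\Delta$, where $\Delta$ is the diagonal. By the proof of Theorem~\ref{thm:main}, the open sets $O_F=\{(x,y):F(x)\ne F(y)\}$, with $F$ continuous and affine, cover $Z$. If $w(X)$ is infinite, products of basic sets give a base $\mathcal B$ of $Z$ with $|\mathcal B|\le w(X)$. For each $B\in\mathcal B$ contained in some $O_F$ choose one such $F$, and let $T$ be the set of chosen functions. Every point of $Z$ lies in such a $B$, so $T$ separates points, and Lemma~\ref{lem:embed} applies. If $X$ is metrizable, either $w(X)$ is countably infinite, or $w(X)$ is finite. In the second case the topology is finite, so the Hausdorff space $X$ is finite, $Z$ is finite, and a finite $T$ separates points.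

(2) Let $K\subset[0,a]^T$ be a max-plus convex compactum. For $y,z\in K$ each coordinate of $-a+z$ is at most $0$, so $y\vee(-a+z)=y$. An isomorphism preserves segment operations by Lemma~\ref{lem:morph}, so the identity $y\oplus_{-a}z=y$ holds in every algebra isomorphic to $(K,\beta_K)$. Conversely, assume the identity. For $\tau\ge a$, (A2) and (A5) give
\[
y=y\oplus_{-\infty}z\le y\oplus_{-\tau}z\le y\oplus_{-a}z=y .
\]
So for any $x\not\le y$ and any $h$ from Proposition~\ref{prop:join}, $p_z(\tau)=h(y)=0$ for all $z$ and $\tau\ge a$, and (P4) holds with the given $a$. By Proposition~\ref{prop:affine}, the set $T$ of continuous affine functions $X\to[0,a]$ separates points, and Lemma~\ref{lem:embed} gives $K\subset[0,a]^T$.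

For the algebra $[0,b]$ the identity at $y=0$, $z=b$ reads $0\vee(b-a)=0$, which forces $b\le a$. A bounded interval lies in some $[c,c+a]$, and $y\vee(-a+z)=y$ holds in $[c,c+a]^T$ as well, so $[0,b]$ with $b>a$ does not embed in its powers.
\end{proof}

\section{An axiomatic description of the algebras}\label{sec:class}

In Section~\ref{sec:join} the map $\xi$ was used on the measures $m_A$, which are not finitely supported in general; everywhere else the segment operation was enough. So we add the outcome of that section to (A1)--(A4) as an axiom:
\begin{itemize}
\item[(S)] continuous $\vee$-homomorphisms $X\to[0,1]$ separate the points of $X$.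
\end{itemize}

\begin{theorem}\label{thm:class}
Let $X$ be a nonempty compactum. The assignment $\xi\mapsto\oplus$ given by \eqref{eq:oplus} is a bijection between $\mathbb I$-algebra structures on $X$ and continuous operations $X\times[-\infty,0]\times X\to X$ satisfying \textup{(A1)--(A4)} and \textup{(S)}. A continuous map $f$ between $\mathbb I$-algebras is a morphism if and only if $f(x\oplus_\alpha y)=f(x)\oplus_\alpha f(y)$ for all $x,y,\alpha$. Consequently, $K\mapsto(K,\beta_K)$ is an equivalence between the category of max-plus convex compacta with continuous maps preserving $a\vee(\alpha+b)$ and the category of $\mathbb I$-algebras.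
\end{theorem}

\begin{proof}
The operation of an algebra satisfies (A1)--(A4) by Proposition~\ref{prop:segment} and (S) by Proposition~\ref{prop:join}. Injectivity of $\xi\mapsto\oplus$ and the description of morphisms are Lemma~\ref{lem:morph}.

For surjectivity let $\oplus$ be a segment operation satisfying (S), and let $x\not\le y$. Then $x\vee y\ne y$, so some continuous $\vee$-homomorphism $h_0\colon X\to[0,1]$ has $h_0(x)\vee h_0(y)\ne h_0(y)$, that is, $h_0(x)>h_0(y)$. Let $\theta\colon[0,1]\to[0,1]$ be continuous and non-decreasing with $\theta(h_0(y))=0$ and $\theta(h_0(x))=1$. A non-decreasing function preserves maxima of reals, so $h=\theta\circ h_0$ satisfies the hypotheses of Proposition~\ref{prop:affine}. Hence continuous affine functions separate points, and Lemma~\ref{lem:embed} gives a homeomorphism $e\colon X\to K$ onto a max-plus convex compactum satisfying \eqref{eq:eaffine}. Put $\xi=e^{-1}\circ\beta_K\circ Ie$, so that $e\circ\xi=\beta_K\circ Ie$. By \eqref{eq:natural} and Proposition~\ref{prop:bary},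
\[
e\circ\xi\circ\eta X=\beta_K\circ\eta K\circ e=e,
\]
\[
e\circ\xi\circ\mu X=\beta_K\circ\mu K\circ I^2e=\beta_K\circ I(\beta_K\circ Ie)=\beta_K\circ I(e\circ\xi)=e\circ\xi\circ I\xi .
\]
Since $e$ is injective, $(X,\xi)$ is an algebra. It induces $\oplus$, because \eqref{eq:baryfinite} and \eqref{eq:eaffine} give
\[
e\bigl(\xi(\delta_x\vee(\alpha+\delta_y))\bigr)=\beta_K\bigl(\delta_{e(x)}\vee(\alpha+\delta_{e(y)})\bigr)=e(x)\vee(\alpha+e(y))=e(x\oplus_\alpha y).
\]

Recall that a functor is an equivalence if it is bijective on each set of morphisms and every object of the target is isomorphic to an object in its image. The segment operation of $(K,\beta_K)$ is $a\vee(\alpha+b)$, so by the description of morphisms a continuous map $K\to L$ preserves $a\vee(\alpha+b)$ exactly when it is a morphism $(K,\beta_K)\to(L,\beta_L)$; for $K=\emptyset$ both conditions are empty. Thus $K\mapsto(K,\beta_K)$, acting as the identity on maps, is a functor that is bijective on morphisms, and Theorem~\ref{thm:main} shows that every algebra is isomorphic to one in its image.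
\end{proof}

\begin{thebibliography}{1}
\bibitem{Radul} Taras Radul, \emph{An isomorphism of idempotent monads}, arXiv:2307.12787 (2023).
\end{thebibliography}
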